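\title{Quantum dimensions of Kirillov--Reshetikhin modules and the restricted $Q$-system in types $A$, $D$, $E$}

\begin{abstract}
Let $\mathfrak g$ be a complex simple Lie algebra of type $A$, $D$ or $E$ with Coxeter number $h$, let $\ell\ge1$ and let $\zeta=\exp(\sqrt{-1}\,\pi/(\ell+h))$. We prove that the $\zeta$-dimensions $Q^{(i)}_k$ of the Kirillov--Reshetikhin modules $W^{(i)}_k$ solve the $\ell$-restricted $Q$-system, vanish for $\ell<k<\ell+h$, and are positive, symmetric and strictly increasing up to the middle on $0\le k\le\ell$. The proof writes the characters of the modules $W^{(i)}_k$ as matrix coefficients of the powers of one element $g$ of the simply connected group, a lift of a Coxeter element. Vanishing and symmetry follow because $g^{\ell+h}$ is central. Positivity follows from the converse statement, proved on the flag variety, that $g^{\ell+h}$ is central for every solution without zeros, together with a Perron--Frobenius bound on the adjoint character. In types $D$ and $E$ the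 method also describes all complex solutions without zeros.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Restricted $Q$-systems}

Let $\mathfrak g$ be a complex simple Lie algebra of type $A$, $D$ or $E$. Let $\Gamma$ be its Dynkin diagram, $I$ the vertex set of $\Gamma$, $n=|I|$, and $h$ the Coxeter number. We write $\Phi\supset\Phi^+$ for the roots and the positive roots, $\alpha_i$ and $\varpi_i$ ($i\in I$) for the simple roots and the fundamental weights, $\theta$ for the highest root, $\rho$ for the half-sum of the positive roots, $\Lambda\subset P$ for the root and weight lattices and $P_+$ for the dominant weights. The invariant form $(\cdot|\cdot)$ is normalized by $(\beta|\beta)=2$ for every root $\beta$. We write $j\sim i$ if $j$ and $i$ are adjacent in $\Gamma$.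

The \emph{$Q$-system} is the system of equations
\begin{equation}\label{eq:Q}
\bigl(Q^{(i)}_k\bigr)^2=Q^{(i)}_{k-1}Q^{(i)}_{k+1}+\prod_{j\sim i}Q^{(j)}_k\quad(i\in I,\ k\ge1),\qquad Q^{(i)}_0=1\quad(i\in I),
\end{equation}
in unknowns $Q^{(i)}_k$, $i\in I$, $k\ge0$. As long as $Q^{(i)}_{k-1}\ne0$, the equation at $(i,k)$ determines $Q^{(i)}_{k+1}$, so \eqref{eq:Q} is a recursion with the $n$ free parameters $Q^{(i)}_1$. Fix an integer $\ell\ge1$. The \emph{$\ell$-restricted $Q$-system} has the unknowns $Q^{(i)}_k$ with $0\le k\le\ell$. It consists of the equations \eqref{eq:Q} for $1\le k\le\ell-1$ and the two boundary conditions $Q^{(i)}_0=Q^{(i)}_\ell=1$. This is a system of $n(\ell-1)$ polynomial equations in $n(\ell-1)$ unknowns. For $\ell=2$ it reads $x_i^2=1+\prod_{j\sim i}x_j$, where $x_i=Q^{(i)}_1$; positive solutions are $x=\sqrt2$ in type $A_1$ and $x_1=x_2=\frac{1+\sqrt5}2$ in type $A_2$. An elementary argument (Proposition~\ref{prop:positive}) shows that the restricted system always has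 exactly one positive solution. The question is what this solution is.

\subsection{Kirillov--Reshetikhin modules and $\zeta$-dimensions}

The unrestricted system has a solution in characters. Let $U_q(\hat{\mathfrak g})$ be the quantum affine algebra, with $q$ not a root of unity. For $i\in I$, $k\ge0$ and $a\in\mathbb C^*$ let $W^{(i)}_{k,a}$ be the Kirillov--Reshetikhin module: the simple finite-dimensional module whose Drinfeld polynomial is $1$ at each vertex $j\neq i$ and has at the vertex $i$ the $k$ roots of a $q^2$-string whose position is fixed by $a$. Its restriction $W^{(i)}_k$ to $U_q(\mathfrak g)$ does not depend on $a$, and $W^{(i)}_0$ is trivial. Let $V(\lambda)$ be the irreducible $\mathfrak g$-module of highest weight $\lambda\in P_+$ and $\chi_\lambda\in\mathbb Z[P]$ its character. The character of $W^{(i)}_k$ decomposes as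
\[
\chi^{(i)}_k:=\chi\bigl(W^{(i)}_k\bigr)=\sum_{\lambda\in P_+}a^{(i)}_k(\lambda)\,\chi_\lambda,\qquad a^{(i)}_k(\lambda)\in\mathbb N .
\]
By the Kirillov--Reshetikhin conjecture, proved by Nakajima \cite{Nakajima}, the characters $\chi^{(i)}_k$ satisfy \eqref{eq:Q} in $\mathbb Z[P]$. All that we use about these modules is collected in Section~\ref{ssec:KR}.

Put
\[
L=\ell+h,\qquad \zeta=\exp(\sqrt{-1}\,\pi/L),\qquad [m]_\zeta=\frac{\zeta^m-\zeta^{-m}}{\zeta-\zeta^{-1}}=\frac{\sin(\pi m/L)}{\sin(\pi/L)}\quad(m\in\mathbb Z).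
\]
The \emph{$\zeta$-dimension} of $V(\lambda)$ is obtained from Weyl's dimension formula by replacing each integer $m$ with $[m]_\zeta$, and it is extended additively:
\begin{equation}\label{eq:dzeta}
d_\zeta(\lambda)=\prod_{\beta\in\Phi^+}\frac{[(\lambda+\rho|\beta)]_\zeta}{[(\rho|\beta)]_\zeta},\qquad d_\zeta\bigl(W^{(i)}_k\bigr)=\sum_\lambda a^{(i)}_k(\lambda)\,d_\zeta(\lambda).
\end{equation}
The denominators are positive because $0<(\rho|\beta)\le h-1<L$, so these are real numbers. The $\zeta$-dimension is the value of the character at a point of the maximal torus (Section~\ref{ssec:sums}), so the numbers $d_\zeta(W^{(i)}_k)$ satisfy \eqref{eq:Q}.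

Type $A_1$ shows why they should satisfy the restricted system. Here $h=2$, $W_k=V(k\varpi)$ and $d_\zeta(W_k)=[k+1]_\zeta$. This number equals $1$ at $k=0$ and at $k=\ell=L-2$, it is positive, symmetric under $k\mapsto\ell-k$ and increasing up to the middle in between, and it vanishes at $k=\ell+1=L-1$. For $\ell=2$ we recover $[2]_\zeta=2\cos(\pi/4)=\sqrt2$; in type $A_2$ with $\ell=2$ we recover $d_\zeta(\varpi_1)=[3]_\zeta=1+2\cos(2\pi/5)=\frac{1+\sqrt5}2$. The statement that the same picture holds in all types $A$, $D$, $E$ is the conjecture formulated in \cite{Gleitz}. We prove it.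

\begin{theorem}\label{thm:A}
Let $\mathfrak g$ be of type $A$, $D$ or $E$ and let $\ell\ge1$. The real numbers $Q^{(i)}_k=d_\zeta(W^{(i)}_k)$, $i\in I$, $0\le k\le\ell$, solve the $\ell$-restricted $Q$-system. Moreover, for every $i\in I$:
\begin{enumerate}
\item[(i)] $d_\zeta(W^{(i)}_k)=0$ for $\ell+1\le k\le L-1$;
\item[(ii)] $Q^{(i)}_k=Q^{(i)}_{\ell-k}$ for $0\le k\le\ell$;
\item[(iii)] $Q^{(i)}_k>0$ for $0\le k\le\ell$;
\item[(iv)] $Q^{(i)}_k<Q^{(i)}_{k+1}$ for $0\le k\le\lfloor\ell/2\rfloor-1$.
\end{enumerate}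
\end{theorem}

The method gives more; Theorem~\ref{thm:A} does not depend on the following result. Put $\varepsilon_i=(-1)^{2(\rho|\varpi_i)}$ and $P^\ell_+=\{\mu\in P_+:(\mu|\theta)\le\ell\}$. For $\mu\in P$ let $t_\mu=\exp(2\pi\sqrt{-1}(\mu+\rho)/L)$ be the point of the maximal torus of the simply connected group at which $e^\nu\in\mathbb Z[P]$ takes the value $e^{2\pi\sqrt{-1}(\mu+\rho|\nu)/L}$.

\begin{theorem}\label{thm:B}
Let $\mathfrak g$ be of type $A$, $D$ or $E$ and let $\ell\ge1$.
\begin{enumerate}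
\item[(1)] For $k\ge0$ we have $d_\zeta(W^{(i)}_{k+L})=\varepsilon_i\,d_\zeta(W^{(i)}_k)$, and $d_\zeta(W^{(i)}_k)=0$ if and only if $k\bmod L\in\{\ell+1,\dots,L-1\}$.
\item[(2)] The family $(d_\zeta(W^{(i)}_k))_{0\le k\le\ell}$ is the unique solution of the $\ell$-restricted $Q$-system in positive real numbers. Every complex solution $R$ satisfies $|R^{(i)}_k|\le d_\zeta(W^{(i)}_k)$. Also $d_\zeta(W^{(i)}_k)\ge\sqrt2$ for $1\le k\le\ell-1$.
\item[(3)] Let $\mathfrak g$ be of type $D$ or $E$. For $\mu\in P^\ell_+\cap\Lambda$ the family $(\chi^{(i)}_k(t_\mu))_{0\le k\le\ell}$ solves the $\ell$-restricted $Q$-system. Distinct $\mu$ give distinct solutions, every complex solution with all $R^{(i)}_k\ne0$ is of this form, and the positive solution is the one with $\mu=0$.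
\end{enumerate}
\end{theorem}

\subsection{The difficulty}

Call $(\lambda|\theta)$ the level of $\lambda\in P_+$. If the level is at most $\ell$, then $0<(\lambda+\rho|\beta)\le\ell+h-1<L$ for all $\beta\in\Phi^+$, and $d_\zeta(\lambda)>0$. In type $A$ the module $W^{(i)}_k$ is $V(k\varpi_i)$, of level $k$, and everything can be read off the product \eqref{eq:dzeta}. In types $D$ and $E$ the highest root is a fundamental weight $\varpi_{i_0}$ of level $2$. The module $W^{(i_0)}_\ell$ has the constituent $V(\ell\theta)$, and $d_\zeta(\ell\theta)=-d_\zeta(\theta)<0$ when $\ell\ge2$ (Example~\ref{ex:negative}), while the theorem asserts that the sum in \eqref{eq:dzeta} equals $1$. So the theorem describes cancellations in that sum. Our proof avoids the sum and never uses the multiplicities $a^{(i)}_k(\lambda)$. It realizes the sequence $k\mapsto d_\zeta(W^{(i)}_k)$ as a matrix coefficient of the powers $g^{k+h/2}$ of a single group element $g$, and it translates the boundary condition at $k=\ell$ into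 the condition that $g^L$ is central. Section~\ref{sec:SL2} carries out the whole argument for $SL_2$ and describes, step by step, what replaces it in general.

\section{The positive solution dominates every solution}\label{sec:positive}

This section is elementary and valid in all types $A$, $D$, $E$. Put $r_i=(\rho|\varpi_i)=\frac12\sum_{\beta\in\Phi^+}(\beta|\varpi_i)>0$. Pairing $\alpha_i=2\varpi_i-\sum_{j\sim i}\varpi_j$ with $\rho$ and using $(\rho|\alpha_i)=1$ gives
\begin{equation}\label{eq:r}
\sum_{j\sim i}r_j=2r_i-1 .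
\end{equation}
Thus the rescaling $Q^{(i)}_k\mapsto e^{sr_i}Q^{(i)}_k$ multiplies the two quadratic terms of \eqref{eq:Q} by $e^{2sr_i}$ and the product term by the smaller factor $e^{s(2r_i-1)}$ when $s>0$. This one inequality yields both the existence of a positive solution and a maximum principle.

\begin{proposition}\label{prop:positive}
\begin{enumerate}
\item[(1)] The $\ell$-restricted $Q$-system has a positive solution $Q^*$ with $Q^{*(i)}_k\ge\sqrt2$ for $1\le k\le\ell-1$.
\item[(2)] Every complex solution $R$ satisfies $|R^{(i)}_k|\le Q^{*(i)}_k$ for all $i,k$. In particular $Q^*$ is the only positive solution.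
\item[(3)] If $|R^{(i)}_k|=Q^{*(i)}_k$ for one pair $(i,k)$ with $1\le k\le\ell-1$, then this equality holds for all pairs $(i,k)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) We look for $q=\log Q^*$ as a fixed point. On real arrays $q=(q^{(i)}_k)_{0\le k\le\ell}$ with $q^{(i)}_0=q^{(i)}_\ell=0$ define
\[
(\mathcal Tq)^{(i)}_k=\tfrac12\log\Bigl(e^{q^{(i)}_{k-1}+q^{(i)}_{k+1}}+e^{\sum_{j\sim i}q^{(j)}_k}\Bigr)\quad(1\le k\le\ell-1),\qquad(\mathcal Tq)^{(i)}_0=(\mathcal Tq)^{(i)}_\ell=0 .
\]
The map $\mathcal T$ is continuous and monotone for the entrywise order, and $\mathcal T(0)^{(i)}_k=\frac12\log2$ for $1\le k\le\ell-1$. Since $0\le\mathcal T(0)$, the sequence $\mathcal T^m(0)$ is increasing, and we need an upper bound. Choose $K>0$ with $e^{-2r_i}+e^{-K}\le1$ for all $i$, and put $\varphi_k=K+k(\ell-k)$ and $\bar q^{(i)}_k=r_i\varphi_k$ for $0\le k\le\ell$. Then $\varphi_{k-1}+\varphi_{k+1}=2\varphi_k-2$ and $\varphi_k\ge K$. If $q\le\bar q$, then \eqref{eq:r} gives, for $1\le k\le\ell-1$,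
\[
e^{2(\mathcal Tq)^{(i)}_k}\le e^{r_i(2\varphi_k-2)}+e^{(2r_i-1)\varphi_k}\le e^{2\bar q^{(i)}_k}\bigl(e^{-2r_i}+e^{-K}\bigr)\le e^{2\bar q^{(i)}_k},
\]
and at $k=0,\ell$ we have $0\le r_iK$. So $q\le\bar q$ implies $\mathcal Tq\le\bar q$. As $0\le\bar q$, the increasing sequence $\mathcal T^m(0)$ is bounded by $\bar q$. Its limit $q^*$ is a fixed point of $\mathcal T$ with $q^*\ge\mathcal T(0)$, and $Q^*=e^{q^*}$ has the required properties.

(2) Let $s\ge0$ be minimal such that $|R^{(i)}_k|\le e^{sr_i}Q^{*(i)}_k$ for all $i,k$, and suppose $s>0$. By minimality, equality holds at some $(i,k)$, and $k\neq0,\ell$ because there $|R^{(i)}_k|=Q^{*(i)}_k=1<e^{sr_i}$. The equation for $R$ at $(i,k)$ and \eqref{eq:r} give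
\[
e^{2sr_i}\bigl(Q^{*(i)}_k\bigr)^2=|R^{(i)}_k|^2\le e^{2sr_i}Q^{*(i)}_{k-1}Q^{*(i)}_{k+1}+e^{s(2r_i-1)}\prod_{j\sim i}Q^{*(j)}_k<e^{2sr_i}\bigl(Q^{*(i)}_k\bigr)^2,
\]
a contradiction. So $s=0$. This argument used only that $Q^*$ is a positive solution, so for a positive $R$ the roles can be exchanged, and $R=Q^*$.

(3) At such a pair $(i,k)$, part (2) gives
\[
\bigl(Q^{*(i)}_k\bigr)^2=|R^{(i)}_k|^2\le|R^{(i)}_{k-1}||R^{(i)}_{k+1}|+\prod_{j\sim i}|R^{(j)}_k|\le Q^{*(i)}_{k-1}Q^{*(i)}_{k+1}+\prod_{j\sim i}Q^{*(j)}_k=\bigl(Q^{*(i)}_k\bigr)^2 .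
\]
Each factor $|R|$ is at most the corresponding positive factor $Q^*$, so equality in the second inequality forces equality of moduli at $(i,k\pm1)$ and at $(j,k)$ for $j\sim i$. Since $\Gamma$ is connected, repeating this step reaches every pair.
\end{proof}

Part (3) reduces the comparison of a solution with $Q^*$ to the comparison of one coordinate.

\section{The argument for $SL_2$}\label{sec:SL2}

In type $A_1$ Theorem~\ref{thm:A} is visible from $d_\zeta(W_k)=[k+1]_\zeta$. We prove it here without the product formula, by the method that works in types $D$ and $E$. We have $h=2$, $L=\ell+2$, and \eqref{eq:Q} reads $Q_k^2=Q_{k-1}Q_{k+1}+1$.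

\emph{Step 1: a solution by matrix coefficients.} For $a\in\mathbb C$ let
\[
g=g(a)=\begin{pmatrix}1&a\\0&1\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}a&-1\\1&0\end{pmatrix},
\]
and define polynomials $\mathsf U_k(a)$, $k\in\mathbb Z$, by $\mathsf U_{-1}=0$, $\mathsf U_0=1$, $\mathsf U_{k+1}=a\mathsf U_k-\mathsf U_{k-1}$. Multiplying by $g$ on the left shows that
\begin{equation}\label{eq:SL2power}
g^m=\begin{pmatrix}\mathsf U_m&-\mathsf U_{m-1}\\ \mathsf U_{m-1}&-\mathsf U_{m-2}\end{pmatrix}\qquad(m\in\mathbb Z).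
\end{equation}
So $\mathsf U_k$ is the lower left entry of $g^{k+1}$, and $\det g^{k+1}=1$ is the equation $\mathsf U_k^2=\mathsf U_{k-1}\mathsf U_{k+1}+1$. We have $\mathsf U_1=a$. The lower left entry of the inverse of a matrix in $SL_2$ is minus the lower left entry, so $\mathsf U_{-2-k}=-\mathsf U_k$. The solution is thus defined for negative $k$, where it has a zero and a reflection symmetry.

\emph{Step 2: the eigenvalues of $g$.} We have $\operatorname{tr}g=a$. For $a=\chi_\varpi=e^\varpi+e^{-\varpi}$ the eigenvalues are $e^{\pm\varpi}$, and $\mathsf U_k(a)=\chi(W_k)$ for $k\geq0$ because both sides solve the $Q$-system with the same first two terms.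

\emph{Step 3: periodicity.} Specialize $e^\varpi\mapsto\zeta$, so that $a=2\cos(\pi/L)$ and $Q_k:=\mathsf U_k(a)=d_\zeta(W_k)$ for $k\geq0$. The eigenvalues $\zeta^{\pm1}$ are distinct, so $g^L=-1$ and $Q_{k+L}=-Q_k$. This transports the zero and the symmetry from negative $k$ to the right end of the interval: $Q_{L-1}=-Q_{-1}=0$ and $Q_{\ell-k}=-Q_{-2-k}=Q_k$. In particular $Q_\ell=1$.

\emph{Step 4: the converse.} Let $R$ be any solution of the restricted system without zeros, and now let $a=R_1$. Then $R_k=\mathsf U_k(a)$ for $0\le k\le\ell$ by induction. The equation at $k=\ell$ is $1=R_{\ell-1}\mathsf U_{\ell+1}+1$, so $\mathsf U_{\ell+1}(a)=0$. By \eqref{eq:SL2power}, $g^L$ is diagonal with lower right entry $-\mathsf U_\ell=-1$, hence $g^L=-1$. So $g$ is diagonalizable; it is not scalar, so its eigenvalues are $e^{\pm\sqrt{-1}\pi p/L}$ with $p$ odd and $1\le p\le L-1$.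

\emph{Step 5: positivity.} Let $\ell\ge2$ and apply Step 4 to $R=Q^*$. We get $Q^*_1=2\cos(\pi p/L)\le2\cos(\pi/L)=Q_1$. Proposition~\ref{prop:positive}(2) gives the opposite inequality, and then part (3) gives $|Q_k|=Q^*_k$ for all $k$. Finally $Q_{k-1}Q_{k+1}=Q_k^2-1=Q^*_{k-1}Q^*_{k+1}>0$ and $Q_0,Q_1>0$, so $Q=Q^*$.

The general proof has the same five steps. In Step 1 (Section~\ref{sec:g}) the element $g(a)$ is a product of one such factor for each vertex, the lower left entry becomes a matrix coefficient $F_i$ of the $i$-th fundamental module, and the determinant becomes an identity in $\bigwedge^2V(\varpi_i)$. In Step 2 (Section~\ref{sec:traces}) the traces of $g(a)$ are no longer the coordinates $a_i$, and the eigenvalues are found from the asymptotics of $\chi^{(i)}_k$ as $k\to\infty$. Step 3 (Section~\ref{sec:period}) changes little. In Step 4 (Section~\ref{sec:central}) two layers of matrix coefficients no longer determine $g^L$, and we follow the orbit of $g$ on the flag variety. In Step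 5 (Section~\ref{sec:iii}) the inequality between cosines becomes a Perron--Frobenius bound on the adjoint character. Section~\ref{sec:background} recalls the background, Section~\ref{sec:typeA} treats type $A$ directly, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{Background}\label{sec:background}

\subsection{Roots and the Weyl group}\label{ssec:W}

Let $W$ be the Weyl group, with simple reflections $s_i$, length function $\operatorname{lg}$ and longest element $w_0$. The height of $\beta\in\Phi^+$ is $\operatorname{ht}\beta=(\rho|\beta)$. We identify the Cartan subalgebra $\mathfrak h$ with $\mathfrak h^*$ by the form; since all roots have square length $2$, this identifies coroots with roots. We use the following standard facts.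
\begin{enumerate}
\item[(W1)] $\operatorname{ht}\theta=h-1$ and $|\Phi^+|=nh/2$. A Coxeter element, that is, the product of all $s_i$ in some order, has order $h$.
\item[(W2)] $\operatorname{lg}(w_0)=|\Phi^+|$ and $\operatorname{lg}(ww_0)=\operatorname{lg}(w_0)-\operatorname{lg}(w)$. The element $w_0$ is the only one that maps the dominant chamber to its negative. The rule $w_0\alpha_i=-\alpha_{i^*}$ defines an involutive automorphism $i\mapsto i^*$ of $\Gamma$, with $w_0\varpi_i=-\varpi_{i^*}$ and $w_0s_iw_0=s_{i^*}$.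
\item[(W3)] For $J\subset I$ let $W_J$ be generated by the $s_j$, $j\in J$. Every reduced word of an element of $W_J$ involves only letters from $J$. The stabilizer of a dominant vector $x$ is $W_J$ with $J=\{j:(x|\alpha_j)=0\}$. Each coset of $W_J$ has a unique shortest element $w$, and $\operatorname{lg}(wv)=\operatorname{lg}(w)+\operatorname{lg}(v)$ for $v\in W_J$.
\item[(W4)] The lattices $P$ and $\Lambda$ are dual to each other. Every orbit of $W\ltimes L\Lambda$ on $P\otimes\mathbb R$ meets the \emph{alcove} $\mathcal A=\{y:(y|\alpha_j)\ge0\ (j\in I),\ (y|\theta)\le L\}$ in exactly one point. The points of $P$ in the interior of $\mathcal A$ are the $\mu+\rho$ with $\mu\in P^\ell_+$, because $(\rho|\alpha_j)=1$ and $(\rho|\theta)=h-1$.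
\item[(W5)] A fundamental weight $\varpi_j$ is \emph{minuscule} if $(\varpi_j|\beta)\le1$ for all $\beta\in\Phi^+$. Then $\varpi_j$ is the only dominant weight of $V(\varpi_j)$. The minuscule fundamental weights represent all nontrivial classes of $P/\Lambda$.
\end{enumerate}

\subsection{The group}\label{ssec:G}

Let $G$ be the simply connected complex group with Lie algebra $\mathfrak g$, let $T\subset B$ be the maximal torus and the Borel subgroup attached to $\mathfrak h$ and $\Phi^+$, let $N$ be the unipotent radical of $B$ and $B^-$ the opposite Borel subgroup. A weight $\nu\in P$ is a character $t\mapsto\nu(t)$ of $T$, and $f=\sum c_\nu e^\nu\in\mathbb C[P]$ has the value $f(t)=\sum c_\nu\nu(t)$. Let $e_i,f_i$ be Chevalley generators, $e_i^{(m)}=e_i^m/m!$, $f_i^{(m)}=f_i^m/m!$, $x_i(a)=\exp(ae_i)$, and let $\dot s_i$ be the image of $\bigl(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\bigr)$ under the homomorphism $SL_2\to G$ defined by $e_i,f_i$.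
\begin{enumerate}
\item[(G1)] The $\dot s_i$ satisfy the braid relations. So $\dot w=\dot s_{i_1}\cdots\dot s_{i_m}$ does not depend on the reduced word $w=s_{i_1}\cdots s_{i_m}$, and $\dot w\,\dot w'=(ww')^{\textstyle\cdot}$ when lengths add. We have $\dot s_i^2=\alpha_i^\vee(-1)$, where $\beta^\vee(-1)\in T$ acts on the weight $\nu$ by $(-1)^{(\nu|\beta)}$. If $v$ is a highest weight vector of weight $\lambda$ and $m=(\lambda|\alpha_j)$, then $\dot s_jv=f_j^{(m)}v$ and $e_j^{(m)}f_j^{(m)}v=v$.
\item[(G2)] $G$ is the disjoint union of the cells $BwB=N\dot wTN$. For a simple reflection $s$ we have $BsB\cdot BwB\subset BwB\cup BswB$, and $BwB\cdot Bw'B=Bww'B$ when lengths add. The set $P_J=BW_JB$ is a subgroup, $\dot w_0B\dot w_0^{-1}=B^-$ and $B\cap B^-=T$. If $\operatorname{lg}(ws_j)>\operatorname{lg}(w)$, then $w\alpha_j>0$ and $\dot wx_j(a)\dot w^{-1}\in N$.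
\item[(G3)] Every $g\in G$ is a commuting product $g_sg_u$ of a semisimple and a unipotent element, $g_s$ is conjugate to an element of $T$, and $g$ and $g_s$ have the same eigenvalues on every module; this holds over any algebraically closed field of characteristic $0$. Two elements of $T$ are conjugate in $G$ if and only if they are conjugate under $W$, if and only if all $\chi_{\varpi_i}$ take the same values on them. An element $t\in T$ is \emph{regular} if $\beta(t)\ne1$ for all roots $\beta$; then $1$ is the only unipotent element that commutes with $t$. A semisimple element is regular if it is conjugate to a regular element of $T$. Elements of finite order are semisimple.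
\item[(G4)] The map $y\mapsto\exp(2\pi\sqrt{-1}\,y)$ from $\mathfrak h$ to $T$ is onto with kernel $\Lambda$. The center $Z(G)$ is finite and consists of the $t\in T$ with $\alpha_j(t)=1$ for all $j$.
\end{enumerate}
For $y\in\mathfrak h$ put $t(y)=\exp(2\pi\sqrt{-1}\,y/L)$, so that $\nu(t(y))=e^{2\pi\sqrt{-1}(y|\nu)/L}$ and $t_\mu=t(\mu+\rho)$. For $\mu\in P^\ell_+$ the element $t_\mu$ is regular, since $0<(\mu+\rho|\beta)<L$ for $\beta\in\Phi^+$.

\subsection{Alternating sums}\label{ssec:sums}

For $y,\eta\in P$ let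
\[
S_y(\eta)=\sum_{w\in W}\operatorname{sgn}(w)\,e^{2\pi\sqrt{-1}(w\eta|y)/L}.
\]
Reindexing the sum gives $S_y(\eta)=S_\eta(y)$ and $S_y(w\eta)=\operatorname{sgn}(w)S_y(\eta)$, and $S_y(\eta+L\gamma)=S_y(\eta)$ for $\gamma\in\Lambda$ because $(w\gamma|y)\in\mathbb Z$. Hence
\begin{equation}\label{eq:anti}
S_y(s_j\eta)=-S_y(\eta)\quad(j\in I),\qquad S_y(s_\theta\eta+L\theta)=-S_y(\eta).
\end{equation}
These are the reflections in the walls of $\mathcal A$, so $S_y$ vanishes on the points of $P$ on these walls. Weyl's denominator and character formulas, evaluated at $t(y)$, read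
\begin{equation}\label{eq:Weyl}
S_y(\rho)=\prod_{\beta\in\Phi^+}2\sqrt{-1}\,\sin\bigl(\pi(y|\beta)/L\bigr),\qquad\chi_\lambda(t(y))\,S_y(\rho)=S_y(\lambda+\rho).
\end{equation}
By the first formula $d_\zeta(\lambda)=S_{\lambda+\rho}(\rho)/S_\rho(\rho)=S_\rho(\lambda+\rho)/S_\rho(\rho)$, and by the second
\begin{equation}\label{eq:dchar}
d_\zeta(\lambda)=\chi_\lambda(t_0),\qquad d_\zeta\bigl(W^{(i)}_k\bigr)=\chi^{(i)}_k(t_0),\qquad t_0=t(\rho).
\end{equation}

\begin{example}\label{ex:negative}
For $\eta=k\theta+\rho$ we have $(\eta|\theta)=2k+h-1$, so $s_\theta\eta+L\theta=(\ell+1-k)\theta+\rho$. By \eqref{eq:anti}, $d_\zeta(k\theta)=-d_\zeta((\ell+1-k)\theta)$ for $0\le k\le\ell+1$. For $\ell\ge2$ the weight $\theta$ has level $2\le\ell$, so $d_\zeta(\ell\theta)=-d_\zeta(\theta)<0$.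
\end{example}

\subsection{Inputs on Kirillov--Reshetikhin modules}\label{ssec:KR}

Put $z_j=e^{-\alpha_j}$ and let $\mathfrak m$ be the ideal $(z_1,\dots,z_n)$. We write $\mu\le\lambda$ if $\lambda-\mu\in\sum_j\mathbb N\alpha_j$. We use three published facts.
\begin{enumerate}
\item[(K1)] In type $A$, $W^{(i)}_k\cong V(k\varpi_i)$ (evaluation modules).
\item[(K2)] The characters $\chi^{(i)}_k$ satisfy the $Q$-system \eqref{eq:Q} in $\mathbb Z[P]$.
\item[(K3)] All weights of $W^{(i)}_k$ are $\le k\varpi_i$, and $k\varpi_i$ has multiplicity one. The polynomials $\widetilde\chi^{(i)}_k=e^{-k\varpi_i}\chi^{(i)}_k\in1+\mathfrak m$ converge in $\mathbb Z[[z_1,\dots,z_n]]$ as $k\to\infty$.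
\end{enumerate}
The convergence in (K3) is part of the Kirillov--Reshetikhin conjecture as proved by Nakajima \cite{Nakajima} and Hernandez \cite{Hernandez}. It also follows from (K2) and a theorem of Chari, as we now show.

Chari \cite{Chari} shows that, after a shift of $t$, the classical limit of $W^{(i)}_k$ is a quotient of the $\mathfrak g[t]$-module $M_k$ generated by a vector $v$ with the relations
\[
\mathfrak n_+[t]v=0,\quad xv=k\varpi_i(x)v,\quad(x\otimes t^r)v=0,\quad f_jv=0,\quad(f_i\otimes t)v=0,\quad f_i^{k+1}v=0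
\]
for $x\in\mathfrak h$, $r>0$, $j\ne i$. First we bound the weight multiplicities of $M_k$ independently of $k$. The annihilator of $v$ in $\mathfrak g[t]$ is a Lie subalgebra. Since $[x\otimes t^s,f_j\otimes t^r]=-\alpha_j(x)f_j\otimes t^{r+s}$, it contains $f_j\otimes t^r$ for $j\ne i$, $r\ge0$, and $f_i\otimes t^r$ for $r\ge1$. Let $m_i(\beta)$ be the coefficient of $\alpha_i$ in $\beta\in\Phi^+$. The root vector $f_\beta$ is, up to a scalar, an iterated bracket of simple $f_j$ with $m_i(\beta)$ factors $f_i$. If $r\ge m_i(\beta)$, we distribute $t^r$ over the factors with at least one $t$ on each $f_i$ and find $(f_\beta\otimes t^r)v=0$. We have $M_k=U(\mathfrak n_-[t])v$. Take a Poincar\'e--Birkhoff--Witt basis in which the elements $f_\beta\otimes t^r$ with $r\ge m_i(\beta)$ stand on the right. Then $M_k$ is spanned by the ordered monomials in the $f_\beta\otimes t^r$ with $0\le r<m_i(\beta)$, applied to $v$. So the coefficients of $\widetilde\chi^{(i)}_k$ are bounded by those of $\prod_\beta(1-e^{-\beta})^{-m_i(\beta)}$,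 which do not depend on $k$.

Now divide (K2) by $e^{2k\varpi_i}$. Since $\sum_{j\sim i}\varpi_j=2\varpi_i-\alpha_i$, we get $(\widetilde\chi^{(i)}_k)^2=\widetilde\chi^{(i)}_{k-1}\widetilde\chi^{(i)}_{k+1}+z_i^k\prod_{j\sim i}\widetilde\chi^{(j)}_k$. For $q_k=\log\widetilde\chi^{(i)}_k\in\mathbb Q[[z_1,\dots,z_n]]$ this says
\[
q_{k+1}-2q_k+q_{k-1}=\log\Bigl(1-z_i^k\,(\widetilde\chi^{(i)}_k)^{-2}\prod_{j\sim i}\widetilde\chi^{(j)}_k\Bigr)\in(z_i^k).
\]
Hence $b_k=q_{k+1}-q_k$ converges to a series $b_\infty$ without constant term, and $b_k-b_\infty\in(z_i^{k+1})$. Suppose $b_\infty\ne0$ and let $d\ge1$ be its lowest degree. For $k\ge d$ we have $q_k\equiv q_d+(k-d)b_\infty$ modulo $\mathfrak m^{d+1}$, so $\widetilde\chi^{(i)}_k\equiv\widetilde\chi^{(i)}_d\,(1+(k-d)b_\infty)\equiv\widetilde\chi^{(i)}_d+(k-d)b_\infty$ modulo $\mathfrak m^{d+1}$. Some coefficient of degree $d$ on the right is unbounded in $k$, which contradicts the bound above. So $b_\infty=0$, $q_{k+1}-q_k\in(z_i^{k+1})$, and $\widetilde\chi^{(i)}_k$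 converges.

\section{Type $A$}\label{sec:typeA}

\begin{proposition}\label{prop:typeA}
In type $A_n$ the numbers $Q^{(i)}_k=d_\zeta(W^{(i)}_k)$, $0\leq k\leq\ell$, solve the $\ell$-restricted $Q$-system, properties \textup{(i)--(iii)} of Theorem~\ref{thm:A} hold, and $d_\zeta(W^{(i)}_{k+L})=\varepsilon_i\,d_\zeta(W^{(i)}_k)$ for $k\geq0$.
\end{proposition}

\begin{proof}
Here $h=n+1$, the positive roots are $\alpha_p+\dots+\alpha_q$ with $1\le p\le q\le n$, of height $q-p+1$, and $(\varpi_i|\beta)$ is $1$ or $0$ according as $\beta$ lies in the set $\Phi_i$ of roots with $p\le i\le q$ or not. By (K1),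
\[
d_\zeta\bigl(W^{(i)}_k\bigr)=\prod_{\beta\in\Phi_i}\frac{[k+\operatorname{ht}\beta]_\zeta}{[\operatorname{ht}\beta]_\zeta}.
\]
Recall that $[m]_\zeta>0$ for $0<m<L$, $[L]_\zeta=0$, $[L-m]_\zeta=[m]_\zeta$ and $[m+L]_\zeta=-[m]_\zeta$.

For $0\le k\le\ell$ we have $1\le k+\operatorname{ht}\beta\le L-1$, which gives (iii). For $\ell+1\le k\le L-1$ the number $L-k$ lies in $\{1,\dots,n\}$, so it is the height of a root in $\Phi_i$, which gives (i). The involution $\beta\mapsto\beta'$ of $\Phi_i$ given by $(p,q)\mapsto(i+1-p,\,n+i-q)$ satisfies $\operatorname{ht}\beta'=n-(q-p)=h-\operatorname{ht}\beta$. Since $[\ell-k+\operatorname{ht}\beta]_\zeta=[k+h-\operatorname{ht}\beta]_\zeta=[k+\operatorname{ht}\beta']_\zeta$, the numerators for $\ell-k$ and for $k$ have the same product, which gives (ii). By (ii), $Q^{(i)}_\ell=Q^{(i)}_0=1$, and the equations hold by (K2). Finally, replacing $k$ with $k+L$ changes the sign of each of the $|\Phi_i|=\sum_{\beta\in\Phi^+}(\beta|\varpi_i)=2(\rho|\varpi_i)$ factors.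
\end{proof}

\section{A solution of the $Q$-system by matrix coefficients}\label{sec:g}

From here on, unless stated otherwise, $\mathfrak g$ is of type $D$ or $E$. We use three consequences of this assumption. First, $h$ is even. Second, let $I=I_+\sqcup I_-$ be the partition of the tree $\Gamma$ such that adjacent vertices lie in different parts, called colors; the automorphism $i\mapsto i^*$ fixes the trivalent vertex, so it preserves the distance to this vertex and hence the colors. Third, $\theta=\varpi_{i_0}$ for some $i_0\in I$. The first two properties are used from this section on, the third in Lemma~\ref{lem:trace} and Section~\ref{sec:iii}. In type $A_2$ all three fail.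

\subsection{The quadratic identity}

Let $v_i$ be a highest weight vector of $V(\varpi_i)$. By (G1), $\dot s_iv_i=f_iv_i$ and $\dot s_jv_i=v_i$ for $j\ne i$. For $y\in G$ let $\Delta_i(y)$ be the coefficient of $v_i$ in the weight decomposition of $yv_i$. For $SL_2$ this is the upper left entry of $y$, and the next lemma is the identity $\det y=1$.

\begin{lemma}\label{lem:det}
For $y\in G$ and $i\in I$,
\[
\Delta_i(y)\,\Delta_i(\dot s_i^{-1}y\dot s_i)=\Delta_i(\dot s_i^{-1}y)\,\Delta_i(y\dot s_i)+\prod_{j\sim i}\Delta_j(y).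
\]
\end{lemma}

\begin{proof}
Let $\lambda=2\varpi_i-\alpha_i=\sum_{j\sim i}\varpi_j$. Two weights of $V(\varpi_i)$ with sum $\lambda$ must be $\varpi_i$ and $\varpi_i-\alpha_i$, and both have multiplicity one. So the $\lambda$-weight space of $\bigwedge^2V(\varpi_i)$ is spanned by $\omega=v_i\wedge f_iv_i$. All $e_j$ kill $\omega$, so $\omega$ generates a copy of $V(\lambda)$. The coefficient of $\omega$ in $y\omega$ can therefore be computed in any module that contains a highest weight vector of weight $\lambda$; with $\bigotimes_{j\sim i}v_j\in\bigotimes_{j\sim i}V(\varpi_j)$ we find that it equals $\prod_{j\sim i}\Delta_j(y)$. On the other hand $y\omega=yv_i\wedge y\dot s_iv_i$, so the coefficient is the $2\times2$ determinant formed by the coefficients of $v_i$ and $f_iv_i$ in $yv_i$ and $y\dot s_iv_i$. The element $\dot s_i^{-1}$ permutes the weight spaces and sends $f_iv_i$ to $v_i$, so the coefficient of $f_iv_i$ in a vector $u$ is the coefficient of $v_i$ in $\dot s_i^{-1}u$. The determinant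 is thus $\Delta_i(y)\Delta_i(\dot s_i^{-1}y\dot s_i)-\Delta_i(\dot s_i^{-1}y)\Delta_i(y\dot s_i)$.
\end{proof}

The lemma involves $\dot s_i$, while the factors of $g(a)$ are $x_i(a_i)\dot s_i$. To absorb the unipotent factors we pass to the analogue of the lower left entry, which is invariant under $N$ on both sides. This requires two properties of $\dot w_0$.

\begin{lemma}\label{lem:w0}
The element $\dot w_0^2$ acts on $V(\varpi_i)$ by the scalar $\varepsilon_i$, and $\dot w_0\dot s_i=\dot s_{i^*}\dot w_0$.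
\end{lemma}

\begin{proof}
We show by induction on the length that $\dot w\,(w^{-1})^{\textstyle\cdot}=\prod_\beta\beta^\vee(-1)$, the product over the set $\Phi(w)$ of $\beta\in\Phi^+$ with $w^{-1}\beta<0$. If $w=s_jw'$ with lengths adding and $\tau$ is the product for $w'$, then $\dot w\,(w^{-1})^{\textstyle\cdot}=\dot s_j\tau\dot s_j=(\dot s_j\tau\dot s_j^{-1})\,\alpha_j^\vee(-1)$, and $\Phi(w)=s_j\Phi(w')\sqcup\{\alpha_j\}$. For $w=w_0$ we find that $\dot w_0^2$ acts on the weight $\nu$ by $(-1)^{\sum_{\beta>0}(\nu|\beta)}=(-1)^{2(\rho|\nu)}$. Since $2(\rho|\alpha_j)=2$, this sign is $\varepsilon_i$ on all of $\varpi_i+\Lambda$. For the second claim let $u=s_{i^*}w_0=w_0s_i$. Then $w_0=s_{i^*}u=us_i$ with lengths adding, so $\dot w_0=\dot s_{i^*}\dot u=\dot u\dot s_i$ and $\dot w_0\dot s_i=\dot s_{i^*}\dot u\dot s_i=\dot s_{i^*}\dot w_0$.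
\end{proof}

The dual of $V(\varpi_i)$ is $V(\varpi_{i^*})$. Let $b_i:V(\varpi_i)\times V(\varpi_{i^*})\to\mathbb C$ be the $G$-invariant pairing normalized by $b_i(\dot w_0v_i,v_{i^*})=1$, and put
\[
F_i(y)=b_i(yv_i,v_{i^*})\qquad(y\in G).
\]

\begin{lemma}\label{lem:F}
Let $y\in G$ and $i\in I$.
\begin{enumerate}
\item[(a)] $F_i(n_1yn_2)=F_i(y)$ for $n_1,n_2\in N$, and $F_i(y)=\Delta_i(\dot w_0^{-1}y)$.
\item[(b)] If $y\in BwB$, then $F_i(y)\ne0$ if and only if $w\varpi_i=w_0\varpi_i$.
\item[(c)] $F_i(y^{-1})=\varepsilon_iF_{i^*}(y)$.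
\item[(d)] $F_i(y)\,F_i(\dot s_{i^*}^{-1}y\dot s_i)=F_i(\dot s_{i^*}^{-1}y)\,F_i(y\dot s_i)+\prod_{j\sim i}F_j(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $F_i(n_1yn_2)=b_i(yn_2v_i,n_1^{-1}v_{i^*})$, and $N$ fixes highest weight vectors. By $T$-invariance, $b_i(\cdot,v_{i^*})$ vanishes on all weight spaces except that of weight $-\varpi_{i^*}=w_0\varpi_i$, which is spanned by $\dot w_0v_i$. So $F_i(y)$ is the coefficient of $\dot w_0v_i$ in $yv_i$, which is the coefficient of $v_i$ in $\dot w_0^{-1}yv_i$.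

(b) For $y=n_1\dot wtn_2$ we get $F_i(y)=\varpi_i(t)\,b_i(\dot wv_i,v_{i^*})$, and $\dot wv_i$ is a nonzero vector of weight $w\varpi_i$.

(c) The invariant pairing is unique up to a scalar, so $b_{i^*}(u',u)=\kappa\,b_i(u,u')$ for a constant $\kappa$. By Lemma~\ref{lem:w0}, $1=b_{i^*}(\dot w_0v_{i^*},v_i)=\kappa\,b_i(\dot w_0^{-1}v_i,v_{i^*})=\kappa\varepsilon_i$. Hence $F_i(y^{-1})=b_i(v_i,yv_{i^*})=\kappa^{-1}F_{i^*}(y)=\varepsilon_iF_{i^*}(y)$.

(d) Apply Lemma~\ref{lem:det} to $\dot w_0^{-1}y$, and use (a) and $\dot s_i^{-1}\dot w_0^{-1}=\dot w_0^{-1}\dot s_{i^*}^{-1}$.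
\end{proof}

\subsection{The element $g(a)$}

For $a=(a_j)_{j\in I}\in\mathbb C^n$ put
\[
X_j=x_j(a_j)\dot s_j,\qquad g_\pm=\prod_{j\in I_\pm}X_j,\qquad g=g(a)=g_+g_-,\qquad c_\pm=\prod_{j\in I_\pm}s_j,\qquad c=c_+c_- .
\]
The factors of $g_+$ commute with each other, as do those of $g_-$, because vertices of the same color are not adjacent. Since $X_jv_i=v_i$ for $j\ne i$,
\begin{equation}\label{eq:gv}
i\in I_+:\quad gv_i=g_+v_i=X_iv_i;\qquad\qquad i\in I_-:\quad g_+v_i=v_i,\quad gv_i=g_+X_iv_i .
\end{equation}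
So on a highest weight vector the half-step $g_+$ acts either as $g$ or trivially. As $i$ and $i^*$ have the same color, we obtain for all $m\in\mathbb Z$
\begin{align}
F_i(g_+^{-1}g^mg_+)&=F_i(g^m)&&(i\in I),\label{eq:half0}\\
F_i(g^mg_+)&=F_i(g^{m+1})&&(i\in I_+),\label{eq:half1}\\
F_i(g_+^{-1}g^m)&=F_i(g^m)&&(i\in I_-).\label{eq:half2}
\end{align}
Indeed, the left side of \eqref{eq:half0} is $b_i(g^mg_+v_i,g_+v_{i^*})$, which is $b_i(g^mv_i,v_{i^*})$ for $i\in I_-$ and $b_i(g^{m+1}v_i,gv_{i^*})=F_i(g^{-1}g^{m+1})$ for $i\in I_+$. The left sides of \eqref{eq:half1} and \eqref{eq:half2} are $b_i(g^mg_+v_i,v_{i^*})$ and $b_i(g^mv_i,g_+v_{i^*})$.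

\begin{proposition}\label{prop:Fg}
For $m\in\mathbb Z$ and $i\in I$, $\;F_i(g^m)^2=F_i(g^{m+1})F_i(g^{m-1})+\prod_{j\sim i}F_j(g^m)$.
\end{proposition}

\begin{proof}
Let $\gamma=1$ if $i\in I_+$ and $\gamma=g_+$ if $i\in I_-$. By \eqref{eq:gv}, in both cases $\gamma v_p=v_p$ and $\gamma X_pv_p=gv_p$ for $p\in\{i,i^*\}$. Apply Lemma~\ref{lem:F}(d) to $y=x_{i^*}(a_{i^*})^{-1}\gamma^{-1}g^m\gamma\,x_i(a_i)$. Using Lemma~\ref{lem:F}(a) to remove outer unipotent factors, we compute
\begin{align*}
F_i(y)&=b_i(g^m\gamma v_i,\gamma v_{i^*})=F_i(g^m),\\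
F_i(y\dot s_i)&=b_i(g^m\gamma X_iv_i,\gamma v_{i^*})=b_i(g^{m+1}v_i,v_{i^*})=F_i(g^{m+1}),\\
F_i(\dot s_{i^*}^{-1}y)&=b_i(g^m\gamma v_i,\gamma X_{i^*}v_{i^*})=b_i(g^mv_i,gv_{i^*})=F_i(g^{m-1}),\\
F_i(\dot s_{i^*}^{-1}y\dot s_i)&=b_i(g^m\gamma X_iv_i,\gamma X_{i^*}v_{i^*})=b_i(g^{m+1}v_i,gv_{i^*})=F_i(g^m).
\end{align*}
For $j\sim i$ we have $F_j(y)=F_j(\gamma^{-1}g^m\gamma)=F_j(g^m)$ by \eqref{eq:half0}.
\end{proof}

It remains to find the exponent $m$ at which the initial condition $F_i(g^m)=1$ holds. For this we need the Bruhat cells of the small powers of $g$, and this is where the two-color ordering of the factors pays off.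

\begin{lemma}\label{lem:coxeter}
We have $(c_+c_-)^{h/2}=(c_-c_+)^{h/2}=w_0$. In every alternating product of at most $h$ factors $c_\pm$ the lengths add, where $\operatorname{lg}(c_\pm)=|I_\pm|$.
\end{lemma}

\begin{proof}
Let $(x_i)_{i\in I}$ be an eigenvector with positive entries of the adjacency matrix of $\Gamma$, with eigenvalue $\kappa$ (Perron--Frobenius), and let $x_\pm=\sum_{i\in I_\pm}x_i\varpi_i$. From $s_j\varpi_i=\varpi_i$ ($j\ne i$) and $s_i\varpi_i=-\varpi_i+\sum_{j\sim i}\varpi_j$ we get $c_\pm x_\mp=x_\mp$ and $c_\pm x_\pm=-x_\pm+\kappa x_\mp$. So $c_+$ and $c_-$ preserve the real plane $\Pi$ spanned by $x_+,x_-$ and act on it as orthogonal maps of determinant $-1$, and $c$ acts on $\Pi$ as a rotation. The vector $x=x_++x_-\in\Pi$ lies in the open dominant chamber, so its stabilizer is trivial by (W3), and the rotation $c|_\Pi$ has the same order $h$ as $c$. Since $h$ is even, $c^{h/2}|_\Pi$ is a rotation of order $2$, so $c^{h/2}x=-x$ and $c^{h/2}=w_0$ by (W2). Taking inverses gives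 $(c_-c_+)^{h/2}=w_0$. Written in simple reflections, both products have $nh/2=\operatorname{lg}(w_0)$ letters, so they are reduced words, and so are their initial subwords.
\end{proof}

If $y\in N\dot w$ and $\operatorname{lg}(ws_j)>\operatorname{lg}(w)$, then $yX_j\in N\dot wx_j(a_j)\dot s_j=N(ws_j)^{\textstyle\cdot}$ by (G1) and (G2). With Lemma~\ref{lem:coxeter} this gives
\begin{equation}\label{eq:cells}
g_\pm\in N\dot c_\pm,\qquad g^m\in N(c^m)^{\textstyle\cdot}\quad(0\le m\le h/2),\qquad g^{h/2}\in N\dot w_0 .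
\end{equation}
We define
\[
\mathsf U^{(i)}_k(a)=F_i\bigl(g(a)^{k+h/2}\bigr)\qquad(i\in I,\ k\in\mathbb Z).
\]
These are polynomials in $a$, since $X_j$ and $X_j^{-1}=\dot s_j^{-1}x_j(-a_j)$ act on $V(\varpi_i)$ by matrices with polynomial entries.

\begin{proposition}\label{prop:U}
For all $i\in I$:
\begin{enumerate}
\item[(1)] $(\mathsf U^{(i)}_k)^2=\mathsf U^{(i)}_{k-1}\mathsf U^{(i)}_{k+1}+\prod_{j\sim i}\mathsf U^{(j)}_k$ for $k\in\mathbb Z$;
\item[(2)] $\mathsf U^{(i)}_0=1$ and $\mathsf U^{(i)}_1=a_i$;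
\item[(3)] $\mathsf U^{(i)}_{-j}=0$ for $1\le j\le h-1$;
\item[(4)] $\mathsf U^{(i)}_{-h-k}=\varepsilon_i\mathsf U^{(i^*)}_k$ for $k\in\mathbb Z$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (1) is Proposition~\ref{prop:Fg}, and (4) is Lemma~\ref{lem:F}(c) for $y=g^{k+h/2}$.

(2) By \eqref{eq:cells} and Lemma~\ref{lem:F}(a), $\mathsf U^{(i)}_0=F_i(\dot w_0)=1$ and $\mathsf U^{(i)}_1=F_i(\dot w_0g)=\Delta_i(g)$. We have $X_iv_i=x_i(a_i)f_iv_i=f_iv_i+a_iv_i$. For $i\in I_+$ this is $gv_i$. For $i\in I_-$ we get $gv_i=g_+f_iv_i+a_iv_i$, and the weights of $g_+f_iv_i$ lie in $\varpi_i-\alpha_i+\sum_{j\ne i}\mathbb Z\alpha_j$, which does not contain $\varpi_i$. In both cases $\Delta_i(g)=a_i$.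

(3) We must show $F_i(g^m)=0$ for $|m|<h/2$. Let $0\le m<h/2$ and suppose $F_i(g^m)\ne0$. By \eqref{eq:cells} and Lemma~\ref{lem:F}(b), $c^m\varpi_i=w_0\varpi_i=c^mc^{h/2-m}\varpi_i$, so $c^{h/2-m}$ lies in the stabilizer $W_{I\setminus\{i\}}$ of $\varpi_i$. But $c^{h/2-m}$ has a reduced word that contains $s_i$ by Lemma~\ref{lem:coxeter}, which contradicts (W3). Negative $m$ follow from Lemma~\ref{lem:F}(c).
\end{proof}

The $h-1$ consecutive zeros in (3) are the source of the $h-1$ zeros in Theorem~\ref{thm:A}(i), and the reflection (4) is the source of the symmetry (ii).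

\section{Traces of $g(a)$ and Kirillov--Reshetikhin characters}\label{sec:traces}

To control the powers of $g(a)$ we need its conjugacy class, that is, its traces on the fundamental modules.

\subsection{The trace formula}

\begin{lemma}\label{lem:trace}
For every finite-dimensional $G$-module $V$ there are constants $d_\nu$, indexed by the dominant weights $\nu=\sum_j\nu_j\varpi_j$ of $V$, such that $\operatorname{tr}(g(a)|V)=\sum_\nu d_\nu a^\nu$ with $a^\nu=\prod_ja_j^{\nu_j}$. For $V=V(\lambda)$ we have $d_\lambda=1$. In particular: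
\begin{enumerate}
\item[(a)] $\operatorname{tr}(g(a)|V(\varpi_i))-a_i$ is a polynomial in the $a_j$ with $r_j<r_i$;
\item[(b)] $\operatorname{tr}(g(a)|V(\varpi_i))=a_i$ if $\varpi_i$ is minuscule;
\item[(c)] $\operatorname{tr}(g(a)|V(\theta))=a_{i_0}-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $X_j=\sum_{m\ge0}a_j^me_j^{(m)}\dot s_j$, and the $m$-th term maps the weight space $V_\nu$ to $V_{\nu+(m-\nu_j)\alpha_j}$. Expand $g$ as a sum of products of such terms. A product contributes to the trace on $V_\nu$ only if the total change of weight is zero. Each $j$ occurs once in $g$ and the $\alpha_j$ are linearly independent, so each factor must preserve the weight: $m=\nu_j$ for every $j$. This forces $\nu$ to be dominant, and the contribution is $d_\nu a^\nu$ with $d_\nu=\operatorname{tr}\bigl(\prod_je_j^{(\nu_j)}\dot s_j\,\big|\,V_\nu\bigr)$, the factors ordered as in $g$. By (G1) each factor fixes a highest weight vector, so $d_\lambda=1$ for $V(\lambda)$.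

(a) If $\nu\neq\varpi_i$ is a dominant weight of $V(\varpi_i)$ and $\nu_j\ge1$, then $r_j\le(\rho|\nu)<r_i$. Part (b) follows from (W5).

(c) The module $V(\theta)$ is the adjoint module. Since all roots are conjugate under $W$, its dominant weights are $\theta=\varpi_{i_0}$ and $0$, and $d_0$ is the trace of $c$ on $\mathfrak h$. We compute it in the basis of simple roots. For $j\in I_-$, $c_+c_-\alpha_j=-c_+\alpha_j=-\alpha_j-\sum_{i\sim j}\alpha_i$ gives the diagonal entry $-1$. For $i\in I_+$, $c_+c_-\alpha_i=c_+(\alpha_i+\sum_{j\sim i}\alpha_j)=-\alpha_i+\sum_{j\sim i}(\alpha_j+\sum_{p\sim j}\alpha_p)$ gives the diagonal entry $-1+|\{j:j\sim i\}|$. Each of the $n-1$ edges of $\Gamma$ has exactly one end in $I_+$, so $d_0=-n+(n-1)=-1$.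
\end{proof}

Define $\Theta:\mathbb C^n\to\mathbb C^n$ by $\Theta(a)_i=\operatorname{tr}(g(a)|V(\varpi_i))$. By (a), when $I$ is ordered by increasing $r_i$ the equations $\Theta(a)=b$ can be solved for one $a_i$ after the other, and the Jacobian matrix is unitriangular. So $\Theta$ is a bijection with Jacobian determinant $1$.

For $SL_2$ we used that $g(a)$ is never a scalar matrix. The general statement is the following.

\begin{corollary}\label{cor:regular}
If $g(a)$ is semisimple, then it is regular.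
\end{corollary}

\begin{proof}
Regard the $\chi_{\varpi_i}$ as class functions on $G$. Since $\Theta$ is the composite of $a\mapsto g(a)$ with $(\chi_{\varpi_i})_i$ and has invertible Jacobian matrix, the $n$ differentials $d\chi_{\varpi_i}$ are linearly independent at $g(a)$, hence at every conjugate of $g(a)$. Suppose that $g(a)$ is conjugate to $s\in T$ with $\beta(s)=1$ for a root $\beta$. After left translation, the differential of $\chi_{\varpi_i}$ at $s$ is the form $\phi_i(x)=\operatorname{tr}(sx|V(\varpi_i))$ on $\mathfrak g$. It vanishes on root vectors, which shift weights. On $\mathfrak h$ it is $\phi_i(x)=\sum_\nu m_\nu\,\nu(s)\,(\nu|x)$, where $m_\nu$ are the weight multiplicities. Now $m_{s_\beta\nu}=m_\nu$, and $(s_\beta\nu)(s)=\nu(s)$ because $s_\beta\nu-\nu\in\mathbb Z\beta$. So $\phi_i$ is $s_\beta$-invariant on $\mathfrak h$, and $\phi_i(\beta)=\phi_i(-\beta)=0$. The $n$ forms $\phi_i$ thus lie in the dual of $\mathfrak h/\mathbb C\beta$, of dimension $n-1$, a contradiction.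
\end{proof}

\subsection{The eigenvalues at $a_j=\chi^{(j)}_1$}

Let $\mathcal K$ be the field of fractions of $\mathbb C[P]$. All identities above are polynomial in $a$, so we may substitute $\mathbf a=(\chi^{(j)}_1)_{j\in I}$ and consider $\mathbf g=g(\mathbf a)\in G(\mathcal K)$. The polynomials $\mathsf U^{(i)}_k(a)$ solve the $Q$-system for every $a$, so (K2) alone says nothing about the characters $\chi^{(j)}_1$. The input that determines them is (K3): the sequence $k\mapsto\chi^{(i)}_k$ satisfies a linear recurrence given by the characteristic polynomial of $\mathbf g$ on $V(\varpi_i)$, and it grows like $e^{k\varpi_i}$, so $e^{\varpi_i}$ is an eigenvalue.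

\begin{proposition}\label{prop:KR}
\begin{enumerate}
\item[(1)] $\mathsf U^{(i)}_k(\mathbf a)=\chi^{(i)}_k$ for $k\ge0$.
\item[(2)] $\operatorname{tr}(\mathbf g|V(\lambda))=\chi_\lambda$ for all $\lambda\in P_+$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Both sides satisfy \eqref{eq:Q} in the domain $\mathbb C[P]$ and agree for $k=0,1$. If they agree up to $k$ for all $i$, the equation at $(i,k)$ gives $\chi^{(i)}_{k-1}\mathsf U^{(i)}_{k+1}(\mathbf a)=\chi^{(i)}_{k-1}\chi^{(i)}_{k+1}$, and $\chi^{(i)}_{k-1}\ne0$.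

(2) \emph{Step 1: $e^{\varpi_i}$ is an eigenvalue of $\mathbf g$ on $V(\varpi_i)$.} Let $d=\dim V(\varpi_i)$ and $E_r=\operatorname{tr}(\mathbf g|\bigwedge^rV(\varpi_i))$, so that $\det(1-u\mathbf g|V(\varpi_i))=\sum_{r=0}^d(-u)^rE_r$. By Lemma~\ref{lem:trace}, $E_r$ is a linear combination of monomials $\mathbf a^\mu$ with $\mu\le r\varpi_i$, and $\mathbf a^\mu\in e^\mu\,\mathbb C[z_1,\dots,z_n]$ by (K3). Hence
\begin{equation}\label{eq:Er}
\widetilde E_r:=e^{-r\varpi_i}E_r\in\mathbb C[z_1,\dots,z_n].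
\end{equation}
The Cayley--Hamilton theorem gives $\sum_r(-1)^rE_r\,\mathbf g^{\,k-r+h/2}=0$ on $V(\varpi_i)$. Applying this to $v_i$ and pairing with $v_{i^*}$, we get from (1) that $\sum_r(-1)^rE_r\chi^{(i)}_{k-r}=0$ for $k\ge d$. Division by $e^{k\varpi_i}$ gives $\sum_r(-1)^r\widetilde E_r\,\widetilde\chi^{(i)}_{k-r}=0$. Let $k\to\infty$ in $\mathbb C[[z_1,\dots,z_n]]$. By (K3) the limit $\widetilde\chi^{(i)}_\infty$ exists and lies in $1+\mathfrak m$, so it is invertible, and $\bigl(\sum_r(-1)^r\widetilde E_r\bigr)\widetilde\chi^{(i)}_\infty=0$. Therefore $\det(1-e^{-\varpi_i}\mathbf g|V(\varpi_i))=\sum_r(-1)^r\widetilde E_r=0$.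

\emph{Step 2: the semisimple part of $\mathbf g$.} Step 1 gives one eigenvalue on each fundamental module but does not say to which weight it belongs. We show that it is the largest eigenvalue in a suitable sense, which forces the weight to be the highest one. For $0\ne f=\sum c_\mu e^\mu\in\mathbb C[P]$ put $\deg f=\max\{(\rho|\mu):c_\mu\ne0\}$. The ring $\mathbb C[P]$ is a domain graded by $(\rho|\cdot)$, so the product of the top components of $f$ and $f'$ is the top component of $ff'$, and $\deg ff'=\deg f+\deg f'$; also $\deg(f+f')\le\max(\deg f,\deg f')$. So $e^{\deg}$ is a non-archimedean absolute value. It extends to $\mathcal K$ and then to an algebraic closure $\overline{\mathcal K}$, and we keep the notation $\deg$. Since $\deg z_j=-1$, \eqref{eq:Er} gives $\deg E_r\le r\,r_i$ whenever $E_r\neq0$.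

Let $s\in T(\overline{\mathcal K})$ be conjugate to the semisimple part of $\mathbf g$, and let $\xi(\nu)=\deg\nu(s)$, an additive function of $\nu\in P$. Replacing $s$ with a $W$-conjugate, we may assume $\xi(\alpha_j)\ge0$ for all $j$. Every eigenvalue $u$ of $\mathbf g$ on $V(\varpi_i)$ has $\deg u\le r_i$: otherwise each nonzero term on the right of $u^d=\sum_{r\ge1}(-1)^{r-1}E_ru^{d-r}$ would have degree at most $r\,r_i+(d-r)\deg u<d\deg u$. In particular $\xi(\varpi_i)\le r_i$. By Step 1 there is a weight $\nu_i$ of $V(\varpi_i)$ with $\nu_i(s)=e^{\varpi_i}$, so $\xi(\nu_i)=r_i$. Since $\nu_i\le\varpi_i$ and $\xi(\alpha_j)\ge0$, we have $\xi(\nu_i)\le\xi(\varpi_i)$. Hence $\xi(\varpi_i)=r_i=(\rho|\varpi_i)$ for all $i$, that is, $\xi=(\rho|\cdot)$. Now $\xi(\alpha_j)=1$ for all $j$ and $\xi(\varpi_i-\nu_i)=0$ force $\nu_i=\varpi_i$. So $\varpi_i(s)=e^{\varpi_i}$ for all $i$, hence $\nu(s)=e^\nu$ for all $\nu\in P$, and the trace of $s$ on $V(\lambda)$ is $\chi_\lambda$.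
\end{proof}

Combined with Lemma~\ref{lem:trace}(b),(c), the proposition gives
\begin{equation}\label{eq:W1}
\chi^{(j)}_1=\chi_{\varpi_j}\quad(\varpi_j\text{ minuscule}),\qquad\chi^{(i_0)}_1=\chi_\theta+1 .
\end{equation}
The next corollary specializes the proposition to complex points.

\begin{corollary}\label{cor:spec}
Let $t\in T$ and $a(t)=(\chi^{(j)}_1(t))_{j\in I}$.
\begin{enumerate}
\item[(1)] $\mathsf U^{(i)}_k(a(t))=\chi^{(i)}_k(t)$ for $k\ge0$, and $\Theta(a(t))=(\chi_{\varpi_i}(t))_{i\in I}$.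
\item[(2)] If $t$ is regular, then $g(a(t))$ is conjugate to $t$.
\item[(3)] If $a\in\mathbb C^n$ and $g(a)$ is conjugate to $t$, then $a=a(t)$.
\item[(4)] If $g(a)$ is conjugate to $t(y)$ with $y\in P$, then $\mathsf U^{(i)}_{k+L}(a)=e^{2\pi\sqrt{-1}(y|\varpi_i)}\mathsf U^{(i)}_k(a)$ for $k\in\mathbb Z$, and $\mathsf U^{(i)}_\ell(a)=e^{2\pi\sqrt{-1}(y-\rho|\varpi_i)}$.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) Both parts of Proposition~\ref{prop:KR} are identities in $\mathbb C[P]$ whose left sides are polynomials in the $\chi^{(j)}_1$; evaluate them at $t$.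

(2) By (1) and (G3) the semisimple part of $g(a(t))$ is conjugate to $t$. Since $t$ is regular, the unipotent part is trivial.

(3) We have $\Theta(a)=(\chi_{\varpi_i}(t))_i=\Theta(a(t))$, and $\Theta$ is injective.

(4) The element $t(y)^L$ acts on a weight $\nu\in\varpi_i+\Lambda$ by $e^{2\pi\sqrt{-1}(y|\nu)}=e^{2\pi\sqrt{-1}(y|\varpi_i)}$. So $g(a)^L$ acts on $V(\varpi_i)$ by this scalar, which gives the first formula. For $k=-h$, Proposition~\ref{prop:U}(2),(4) gives $\mathsf U^{(i)}_{-h}=\varepsilon_i=e^{-2\pi\sqrt{-1}(\rho|\varpi_i)}$, and $L-h=\ell$.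
\end{proof}

\section{Periodicity, vanishing and symmetry}\label{sec:period}

Let $a^0=a(t_0)$, $g_0=g(a^0)$, and define $Q^{(i)}_k=\mathsf U^{(i)}_k(a^0)$ for all $k\in\mathbb Z$. By \eqref{eq:dchar} and Corollary~\ref{cor:spec}(1), $Q^{(i)}_k=d_\zeta(W^{(i)}_k)$ for $k\ge0$. The element $t_0=t(\rho)$ is regular, so $g_0$ is conjugate to it, and Corollary~\ref{cor:spec}(4) with $y=\rho$ gives
\begin{equation}\label{eq:period}
Q^{(i)}_{k+L}=\varepsilon_iQ^{(i)}_k\quad(k\in\mathbb Z),\qquad Q^{(i)}_\ell=1 .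
\end{equation}

\begin{proposition}\label{prop:iandii}
In types $D$ and $E$ the real numbers $Q^{(i)}_k$, $0\le k\le\ell$, solve the $\ell$-restricted $Q$-system, and properties \textup{(i)} and \textup{(ii)} of Theorem~\ref{thm:A} hold.
\end{proposition}

\begin{proof}
The first claim follows from (K2) and \eqref{eq:period}. For (i), let $1\le j\le h-1$; then $Q^{(i)}_{L-j}=\varepsilon_iQ^{(i)}_{-j}=0$ by Proposition~\ref{prop:U}(3). For (ii), \eqref{eq:period} and Proposition~\ref{prop:U}(4) give
\[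
Q^{(i)}_{\ell-k}=Q^{(i)}_{L-h-k}=\varepsilon_iQ^{(i)}_{-h-k}=Q^{(i^*)}_k ,
\]
and it remains to prove $Q^{(i^*)}_k=Q^{(i)}_k$ for $k\ge0$.

For $a\in\mathbb C^n$ let $a^\sigma_j=a_{j^*}$. First we show $(a^0)^\sigma=a^0$. Let $\sigma$ be the automorphism of $G$ whose differential sends $e_j,f_j$ to $e_{j^*},f_{j^*}$. It sends $x_j(a_j)\dot s_j$ to $x_{j^*}(a_j)\dot s_{j^*}$, and colors are preserved, so $\sigma(g(a))=g(a^\sigma)$. The pullback of $V(\varpi_i)$ by $\sigma$ is $V(\varpi_{i^*})$, so $\Theta(a^\sigma)_i=\Theta(a)_{i^*}$. By Corollary~\ref{cor:spec}(1), $\Theta(a^0)_i=d_\zeta(\varpi_i)$. The map $-w_0$ permutes $\Phi^+$, fixes $\rho$ and sends $\varpi_i$ to $\varpi_{i^*}$, so $d_\zeta(\varpi_{i^*})=d_\zeta(\varpi_i)$ by \eqref{eq:dzeta}. Hence $\Theta((a^0)^\sigma)=\Theta(a^0)$, and $\Theta$ is injective.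

Next, the families $\mathsf U^{(i^*)}_k(a)$ and $\mathsf U^{(i)}_k(a^\sigma)$, $k\geq0$, both solve \eqref{eq:Q} in the domain $\mathbb C[a]$, because $i\mapsto i^*$ is an automorphism of $\Gamma$, and both equal $1$ and $a_{i^*}$ at $k=0,1$. The polynomials $\mathsf U^{(i)}_k$ with $k\ge0$ are nonzero by Proposition~\ref{prop:KR}(1), so the induction in the proof of that statement shows that the two families coincide. Evaluating at $a^0=(a^0)^\sigma$ gives $Q^{(i^*)}_k=Q^{(i)}_k$.
\end{proof}

\section{Solutions without zeros: $g^L$ is central}\label{sec:central}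

We now know that $Q$ is a real solution of the restricted system, so $|Q|\le Q^*$. For the opposite inequality we need information on $Q^*$, which was constructed as a limit. This section shows that $Q^*$, like every solution without zeros, comes from an element $t(y)$ with $y\in P$.

Let $R$ be a complex solution of the $\ell$-restricted system with all $R^{(i)}_k\ne0$. Put $a_i=R^{(i)}_1$, $g=g(a)$ and $M=\ell+h/2$. Since the $R^{(i)}_{k-1}$ are nonzero, induction on $k$ gives $\mathsf U^{(i)}_k(a)=R^{(i)}_k$ for $0\le k\le\ell$. Proposition~\ref{prop:U}(1) at $k=\ell$ reads $1=R^{(i)}_{\ell-1}\mathsf U^{(i)}_{\ell+1}(a)+1$, so $\mathsf U^{(i)}_{\ell+1}(a)=0$. Thus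
\begin{equation}\label{eq:boundary}
F_i(g^M)=1,\qquad F_i(g^{M+1})=0\qquad(i\in I).
\end{equation}
These two uses of division are the only places where the absence of zeros is needed; Example~\ref{ex:D4} shows that it cannot be dropped.

The $Q$-system does not continue the sequence past its zeros, since the equation at $k=\ell+2$ no longer determines the next term. Instead we read \eqref{eq:boundary} through Lemma~\ref{lem:F}(b), as a statement on Bruhat cells: the flag $g^MB$ is opposite to $B$, and the next step moves back toward $B$. We show that the orbit keeps moving back and returns to $B$ after $h/2$ applications of $g$.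

\subsection{Relative position and projections}

For $D=yB$ and $E=xB$ in $G/B$ let $\delta(D,E)\in W$ be the element $w$ with $y^{-1}x\in BwB$. It is $G$-invariant, $\delta(D,E)=1$ only if $D=E$, and $\delta(E,D)=\delta(D,E)^{-1}$. By (G2),
\begin{equation}\label{eq:add}
\delta(D,E')=\delta(D,E)\,\delta(E,E')\qquad\text{if the lengths of $\delta(D,E)$ and $\delta(E,E')$ add.}
\end{equation}

\begin{lemma}\label{lem:proj}
Let $J\subset I$, $E\in G/B$ and $\mathcal R=\{Y\in G/B:\delta(E,Y)\in W_J\}$. Let $D\in G/B$ and let $w$ be the shortest element of the coset $\delta(D,E)W_J$. There is a unique $Y_0\in\mathcal R$ with $\delta(D,Y_0)=w$. We write $Y_0=\operatorname{proj}_{\mathcal R}D$.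
\end{lemma}

\begin{proof}
Let $E=xB$ and $D=yB$, so that $\mathcal R=xP_J/B$. Write $\delta(D,E)=wv'$ with $v'\in W_J$. The lengths add by (W3), so $y^{-1}x\in BwB\cdot Bv'B\subset B\dot wP_J$, and $xP_J=yb\dot wP_J$ for some $b\in B$. The flag $Y_0=yb\dot wB$ lies in $\mathcal R$ and $\delta(D,Y_0)=w$. Every $Y\in\mathcal R$ has the form $yb\dot wpB$ with $p\in BvB$, $v\in W_J$. Then $\delta(Y_0,Y)=v$, and $\delta(D,Y)=wv$ by (W3) and \eqref{eq:add}. This equals $w$ only if $v=1$, that is, $Y=Y_0$.
\end{proof}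

\subsection{The orbit closes}

We refine the orbit of $B$ by half-steps, so that consecutive flags differ by $c_+$ or $c_-$. Put
\[
D_{2k}=g^kB,\qquad D_{2k+1}=g^kg_+B\qquad(k\in\mathbb Z),
\]
and let $(I_{[m]},c_{[m]})$ be $(I_+,c_+)$ for even $m$ and $(I_-,c_-)$ for odd $m$. By \eqref{eq:cells} and $g_+^{-1}g=g_-$ we have $\delta(D_m,D_{m+1})=c_{[m]}$. Let $u_{m,j}=c_{[m]}c_{[m+1]}\cdots c_{[m+j-1]}$, with $u_{m,0}=1$. By Lemma~\ref{lem:coxeter} and (W2),
\begin{equation}\label{eq:lengths}
\operatorname{lg}(u_{m,j}w_0)=|\Phi^+|-\sum_{p=m}^{m+j-1}|I_{[p]}|\quad(0\le j\le h),\qquad u_{m,h}=w_0 .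
\end{equation}
Since $i\mapsto i^*$ preserves colors, $w_0$ commutes with $c_+$ and $c_-$.

\begin{lemma}\label{lem:return}
For $0\le j\le h$ the following statement holds:
\[
(\mathrm C_j)\qquad\delta(D_m,D_{m+2M+j})=u_{m,j}w_0\quad\text{for all }m\in\mathbb Z .
\]
\end{lemma}

\begin{proof}
\emph{The case $j=0$.} The relative position $\delta(D_m,D_{m+2M})$ is the index $w$ of the Bruhat cell of $g^M$ for even $m$ and of $g_+^{-1}g^Mg_+$ for odd $m$. By \eqref{eq:half0} and \eqref{eq:boundary} all $F_i$ equal $1$ on both elements. By Lemma~\ref{lem:F}(b), $w\varpi_i=w_0\varpi_i$ for all $i$, so $w=w_0$.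

\emph{The case $j=1$.} Let $E=D_{m+2M+1}$. We have $\delta(D_m,D_{m+1})=c_{[m]}$, and $\delta(D_{m+1},E)=w_0$ by $(\mathrm C_0)$. The cell $Bc_{[m]}B$ is the product of the cells $Bs_pB$, $p\in I_{[m]}$, so repeated use of $BsB\cdot BwB\subset BwB\cup BswB$ gives $\delta(D_m,E)=s_Jw_0$ with $s_J=\prod_{p\in J}s_p$ for some $J\subset I_{[m]}$. Let $y$ be $g^Mg_+$ for even $m$ and $g_+^{-1}g^{M+1}$ for odd $m$, so that $y\in Bs_Jw_0B$. Since $s_Jw_0\varpi_i=-s_J\varpi_{i^*}$, Lemma~\ref{lem:F}(b) shows that $F_i(y)=0$ if and only if $i^*\in J$. For $i\in I_{[m]}$ we have $F_i(y)=F_i(g^{M+1})=0$ by \eqref{eq:half1} for even $m$ and by \eqref{eq:half2} for odd $m$. So $J$ contains $i^*$ for all $i\in I_{[m]}$, hence $J=I_{[m]}$ and $s_J=u_{m,1}$.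

\emph{$(\mathrm C_{j-1})$ and $(\mathrm C_j)$ imply $(\mathrm C_{j+1})$ for $1\le j\le h-1$.} Fix $m$, and let $E=D_{m+2M+j}$, $E'=D_{m+2M+j+1}$, $J=I_{[m+j]}$. Then $\delta(E,E')=c_{[m+j]}\in W_J$, so the set $\mathcal R$ of Lemma~\ref{lem:proj} for $J$ and $E$ contains $E'$. We have to compute $\delta(D_m,E')$. The hypotheses at $m+1$ identify $E'$ as the projection of $D_{m+1}$ to $\mathcal R$, and we show that $D_m$ has the same projection. The generators of $W_J$ commute, so elements of $W_J$ have length at most $|J|$. By (W3), if two elements of a coset of $W_J$ differ in length by $|J|$, the shorter one is the shortest element of the coset.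

By $(\mathrm C_{j-1})$ and $(\mathrm C_j)$ at $m+1$,
\[
\delta(D_{m+1},E)=u_{m+1,j-1}w_0,\qquad\delta(D_{m+1},E')=u_{m+1,j}w_0=u_{m+1,j-1}w_0\,c_{[m+j]} .
\]
These lie in the same coset of $W_J$, and the second is shorter by $|J|$ by \eqref{eq:lengths}. So $u_{m+1,j}w_0$ is the shortest element of $\delta(D_{m+1},E)W_J$, and $E'=\operatorname{proj}_{\mathcal R}D_{m+1}$.

Let $Y=\operatorname{proj}_{\mathcal R}D_m$. By $(\mathrm C_j)$ at $m$, $\delta(D_m,Y)$ is the shortest element of $u_{m,j}w_0W_J$. The element $u_{m,j}w_0c_{[m+j]}=u_{m,j+1}w_0$ of this coset is shorter than $u_{m,j}w_0$ by $|J|$, by \eqref{eq:lengths}; here $j+1\le h$ is used. Hence $\delta(D_m,Y)=u_{m,j+1}w_0$.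

Finally $\delta(D_{m+1},D_m)=c_{[m]}^{-1}=c_{[m]}$, and $c_{[m]}u_{m,j+1}w_0=u_{m+1,j}w_0$ has length $\operatorname{lg}(u_{m,j+1}w_0)+|I_{[m]}|$ by \eqref{eq:lengths}. So \eqref{eq:add} gives $\delta(D_{m+1},Y)=u_{m+1,j}w_0$. By the uniqueness in Lemma~\ref{lem:proj} for $D_{m+1}$, $Y=E'$. Therefore $\delta(D_m,E')=u_{m,j+1}w_0$.
\end{proof}

\begin{proposition}\label{prop:central}
Let $R$ be a complex solution of the $\ell$-restricted $Q$-system with all $R^{(i)}_k\ne0$, and let $a_i=R^{(i)}_1$. Then $g(a)^L\in Z(G)$, and $g(a)$ is conjugate to $t(y)$ for some $y\in P$ with $(y|\beta)\notin L\mathbb Z$ for all roots $\beta$.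
\end{proposition}

\begin{proof}
Since $2M+h=2L$ and $u_{m,h}w_0=1$, statement $(\mathrm C_h)$ says $D_{m+2L}=D_m$, that is, $g^L$ fixes every $D_m$. It fixes $D_0=B$ and $D_h=g^{h/2}B=n\dot w_0B$, where $n\in N$ by \eqref{eq:cells}. Hence $g^L\in B\cap nB^-n^{-1}=nTn^{-1}$. Let $\tau=n^{-1}g^Ln\in T$. It commutes with $g'=n^{-1}gn$, and $g'=n_1\dot cn_2$ with $n_1,n_2\in N$ by \eqref{eq:cells}. As $T$ normalizes $N$,
\[
g'=\tau g'\tau^{-1}\in N\,\dot c\,\tau'N,\qquad\tau'=\dot c^{-1}\tau\dot c\,\tau^{-1}\in T .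
\]
For $y'\in N\dot c\,t'N$ with $t'\in T$, the coefficient of $\dot cv_i$ in $y'v_i$ is $\varpi_i(t')$, because $N$ fixes $v_i$ and adds only terms of higher weight to $\dot cv_i$. Comparing the two expressions of $g'$ gives $\varpi_i(\tau')=1$ for all $i$. Since $\varpi_i(\dot c^{-1}\tau\dot c)=(c\varpi_i)(\tau)$, the characters $\varpi_i-c\varpi_i$ are trivial on $\tau$. Number the vertices $1,\dots,n$ with $I_+$ first, so that $c=s_1\cdots s_n$. Then
\[
\varpi_i-c\varpi_i=\varpi_i-s_1\cdots s_{i-1}(\varpi_i-\alpha_i)=s_1\cdots s_{i-1}\alpha_i\in\alpha_i+\textstyle\sum_{p<i}\mathbb Z\alpha_p .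
\]
By induction on $i$, $\alpha_i(\tau)=1$ for all $i$. So $\tau\in Z(G)$ and $g^L=\tau$.

Since $Z(G)$ is finite, $g$ has finite order. It is therefore semisimple, and regular by Corollary~\ref{cor:regular}. By (G3) and (G4) it is conjugate to $t(y)$ for some $y\in\mathfrak h$. The element $t(y)^L$ is central, so $(y|\alpha_j)\in\mathbb Z$ for all $j$, that is, $y\in P$. Regularity means $(y|\beta)\notin L\mathbb Z$.
\end{proof}

\section{Positivity and monotonicity}\label{sec:iii}

By Proposition~\ref{prop:positive}(3) it suffices to compare $Q$ and $Q^*$ in one coordinate. We choose $(i_0,1)$, because by Lemma~\ref{lem:trace}(c) this coordinate is the adjoint character plus $1$, and the adjoint character can be bounded at all the points $t(y)$. The reason is that $\chi_\theta(t(y))$ is an eigenvalue of a nonnegative matrix that does not depend on $y$, and for $y=\rho$ the eigenvector is positive.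

\begin{lemma}\label{lem:PF}
Let $y\in P$ with $(y|\beta)\notin L\mathbb Z$ for all roots $\beta$. Then $|\chi_\theta(t(y))|\le d_\zeta(\theta)$.
\end{lemma}

\begin{proof}
We have $\chi_\theta=n+\sum_{\gamma\in\Phi}e^\gamma$. Multiply the $w$-th term of $S_y(\eta)$ by $\chi_\theta(t(y))=n+\sum_\gamma e^{2\pi\sqrt{-1}(w\gamma|y)/L}$ and sum over $w$:
\begin{equation}\label{eq:conv}
\chi_\theta(t(y))\,S_y(\eta)=nS_y(\eta)+\sum_{\gamma\in\Phi}S_y(\eta+\gamma)\qquad(\eta\in P).
\end{equation}
Take $\eta=\lambda+\rho$ with $\lambda=\sum\lambda_j\varpi_j\in P^\ell_+$, so that $(\eta|\alpha_j)=\lambda_j+1\ge1$ and $(\eta|\theta)\le L-1$. Call a root $\gamma$ \emph{exceptional} if $\gamma=-\alpha_j$ with $\lambda_j=0$, or $\gamma=\theta$ with $(\lambda|\theta)=\ell$. The number $z(\lambda)$ of exceptional roots is the number of zeros among the $n+1$ integers $\lambda_j$ ($j\in I$) and $\ell-(\lambda|\theta)$. These are not all zero, since the last one is $\ell>0$ when $\lambda=0$; so $z(\lambda)\le n$.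

If $\gamma=-\alpha_j$ is exceptional, then $\eta+\gamma=s_j\eta$. If $\gamma=\theta$ is exceptional, then $(\eta|\theta)=L-1$ and $\eta+\gamma=s_\theta\eta+L\theta$. In both cases $\eta+\gamma\notin\mathcal A$, and $S_y(\eta+\gamma)=-S_y(\eta)$ by \eqref{eq:anti}. Conversely, let $\eta+\gamma\notin\mathcal A$. The product of two roots lies in $\{0,\pm1\}$ unless they are equal or opposite. If $(\eta+\gamma|\alpha_j)<0$, then $(\gamma|\alpha_j)=-2$ and $(\eta|\alpha_j)=1$; if $(\eta+\gamma|\theta)>L$, then $(\gamma|\theta)=2$ and $(\eta|\theta)=L-1$. So $\gamma$ is exceptional. For a nonexceptional root, $\eta+\gamma$ therefore lies on a wall of $\mathcal A$, where $S_y$ vanishes, or in the interior, where it equals $\lambda'+\rho$ with $\lambda'\in P^\ell_+$ by (W4). Thus \eqref{eq:conv} becomes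
\begin{equation}\label{eq:matrixA}
\chi_\theta(t(y))\,S_y(\lambda+\rho)=\sum_{\lambda'\in P^\ell_+}A_{\lambda\lambda'}S_y(\lambda'+\rho),
\end{equation}
where $A_{\lambda\lambda}=n-z(\lambda)$ and, for $\lambda'\ne\lambda$, $A_{\lambda\lambda'}$ is $1$ if $\lambda'-\lambda\in\Phi$ and $0$ otherwise. The matrix $A$ has nonnegative entries and does not depend on $y$.

For $y=\rho$, the symmetry of $S$ and \eqref{eq:Weyl} give $S_\rho(\lambda+\rho)=(2\sqrt{-1})^{|\Phi^+|}p_\lambda$ with $p_\lambda=\prod_{\beta\in\Phi^+}\sin(\pi(\lambda+\rho|\beta)/L)>0$. So \eqref{eq:matrixA} and \eqref{eq:dchar} give $Ap=d_\zeta(\theta)p$. For general $y$ as in the lemma, $S_y(\rho)\ne0$ by \eqref{eq:Weyl}, so the maximum $C$ of $|S_y(\lambda+\rho)|/p_\lambda$ over $\lambda\in P^\ell_+$ is positive. If it is attained at $\lambda$, then \eqref{eq:matrixA} gives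
\[
|\chi_\theta(t(y))|\,Cp_\lambda\le\sum_{\lambda'}A_{\lambda\lambda'}\,Cp_{\lambda'}=C\,d_\zeta(\theta)\,p_\lambda.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:iii}
In types $D$ and $E$, $Q^{(i)}_k=Q^{*(i)}_k>0$ for $i\in I$ and $0\le k\le\ell$.
\end{proposition}

\begin{proof}
For $\ell=1$ all these numbers equal $1$. Let $\ell\ge2$.

\emph{Moduli.} Let $a^*_i=Q^{*(i)}_1$. By Proposition~\ref{prop:central}, $g(a^*)$ is conjugate to some $t(y)$ as in Lemma~\ref{lem:PF}. By Lemma~\ref{lem:trace}(c), Lemma~\ref{lem:PF} and \eqref{eq:W1},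
\[
Q^{*(i_0)}_1=\chi_\theta(t(y))+1\le d_\zeta(\theta)+1=Q^{(i_0)}_1 .
\]
Since $Q$ solves the restricted system by Proposition~\ref{prop:iandii}, Proposition~\ref{prop:positive}(2) gives $|Q^{(i_0)}_1|\le Q^{*(i_0)}_1$. So equality holds, and Proposition~\ref{prop:positive}(3), applied with $k=1\le\ell-1$, gives $|Q^{(i)}_k|=Q^{*(i)}_k$ for all $i$ and $0\le k\le\ell$.

\emph{Signs.} Let $1\le k\le\ell-1$. The real numbers $Q^{(i)}_{k-1}Q^{(i)}_{k+1}$ and $\prod_{j\sim i}Q^{(j)}_k$ are nonzero. Their sum is $(Q^{(i)}_k)^2=(Q^{*(i)}_k)^2$, which is also the sum of their absolute values by the equation for $Q^*$. So both are positive. From $Q^{(i)}_{k-1}Q^{(i)}_{k+1}>0$ and $Q^{(i)}_0=1$ we see that $Q^{(i)}_k>0$ for even $k$ and that $Q^{(i)}_k$ has the sign $\tau_i$ of $Q^{(i)}_1$ for odd $k$. From $\prod_{j\sim i}Q^{(j)}_1>0$ we get $\prod_{j\sim i}\tau_j=1$ for all $i$. So the homomorphism $\tau:P\to\{\pm1\}$ with $\tau(\varpi_i)=\tau_i$ is trivial on each $\alpha_i=2\varpi_i-\sum_{j\sim i}\varpi_j$,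 and it factors through $P/\Lambda$. If $\varpi_j$ is minuscule, then $Q^{(j)}_1=d_\zeta(\varpi_j)$ by \eqref{eq:W1}, and this is positive because $\varpi_j$ has level $1\le\ell$. By (W5), $\tau$ is trivial on every class of $P/\Lambda$, so all $\tau_i$ equal $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The restricted system and (i)--(iii) are Proposition~\ref{prop:typeA} in type $A$ and Propositions~\ref{prop:iandii} and~\ref{prop:iii} in types $D$ and $E$. We prove (iv) in all types. By (iii) and \eqref{eq:Q}, $(Q^{(i)}_k)^2>Q^{(i)}_{k-1}Q^{(i)}_{k+1}$ for $1\le k\le\ell-1$. So the ratios $\pi_k=Q^{(i)}_{k+1}/Q^{(i)}_k>0$, $0\le k\le\ell-1$, are strictly decreasing in $k$. By (ii), $\pi_{\ell-1-k}=Q^{(i)}_k/Q^{(i)}_{k+1}=\pi_k^{-1}$. If $0\le k\le\lfloor\ell/2\rfloor-1$, then $2k\le\ell-2$, so $k<\ell-1-k$ and $\pi_k>\pi_k^{-1}$. Hence $\pi_k>1$.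
\end{proof}

\section{All solutions without zeros}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The periodicity is part of Proposition~\ref{prop:typeA} in type $A$ and is \eqref{eq:period} in types $D$ and $E$. It reduces the description of the zeros to $0\le k\le L-1$, where it is given by (i) and (iii) of Theorem~\ref{thm:A}.

(2) By Theorem~\ref{thm:A} the family is a positive solution, so it equals $Q^*$ by Proposition~\ref{prop:positive}(2). The bounds are Proposition~\ref{prop:positive}(1),(2).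

(3) Let $\mu\in P^\ell_+\cap\Lambda$ and $a=a(t_\mu)$. The element $t_\mu=t(\mu+\rho)$ is regular, so $g(a)$ is conjugate to it by Corollary~\ref{cor:spec}(2). Parts (1) and (4) of that corollary give $\chi^{(i)}_\ell(t_\mu)=\mathsf U^{(i)}_\ell(a)=e^{2\pi\sqrt{-1}(\mu|\varpi_i)}=1$, because $\mu\in\Lambda$. With (K2) this shows that $(\chi^{(i)}_k(t_\mu))_{0\le k\le\ell}$ solves the restricted system.

Suppose that $\mu,\mu'\in P^\ell_+\cap\Lambda$ give the same solution. Since $\ell\ge1$, the solution contains the layer $k=1$, so $a(t_\mu)=a(t_{\mu'})$. By Corollary~\ref{cor:spec}(2), $t_\mu$ and $t_{\mu'}$ are conjugate in $G$, hence under $W$. By (G4), $\mu'+\rho\in w(\mu+\rho)+L\Lambda$ for some $w\in W$. Both points lie in $\mathcal A$, so $\mu=\mu'$ by (W4).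

Conversely, let $R$ be a solution without zeros and $a_i=R^{(i)}_1$. By Section~\ref{sec:central}, $R^{(i)}_k=\mathsf U^{(i)}_k(a)$ for $0\le k\le\ell$ and $g(a)$ is conjugate to $t(y)$ with $y\in P$ and $(y|\beta)\notin L\mathbb Z$ for all roots $\beta$. The group $W\ltimes L\Lambda$ preserves $P$, this condition on $y$, and the conjugacy class of $t(y)$. So we may take $y\in\mathcal A$. Then $y$ lies on no wall of $\mathcal A$, and $y=\mu+\rho$ with $\mu\in P^\ell_+$ by (W4). Corollary~\ref{cor:spec}(3),(1) gives $a=a(t_\mu)$ and $R^{(i)}_k=\chi^{(i)}_k(t_\mu)$. Corollary~\ref{cor:spec}(4) gives $1=R^{(i)}_\ell=e^{2\pi\sqrt{-1}(\mu|\varpi_i)}$ for all $i$, so $(\mu|\varpi_i)\in\mathbb Z$ for all $i$ and $\mu\in\Lambda$. Finally, the solution with $\mu=0$ is the positive one by \eqref{eq:dchar} and part (2).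
\end{proof}

\begin{example}\label{ex:D4}
Let $\mathfrak g$ be of type $D_4$, with trivalent vertex $2$ and end vertices $1,3,4$, and let $\ell=2$, so $h=6$ and $L=8$. With $x_j=R^{(j)}_1$ the restricted system is
\[
x_1^2=x_3^2=x_4^2=1+x_2,\qquad x_2^2=1+x_1x_3x_4 .
\]
Put $\xi=1+x_2$. The last equation reads $\xi(\xi-2)=x_1x_3x_4$, and squaring gives $\xi^2(\xi-2)^2=\xi^3$, so $\xi\in\{0,1,4\}$. There are nine solutions:
\begin{itemize}
\item $\xi=4$: $x_2=3$ and $x_1,x_3,x_4\in\{\pm2\}$ with product $8$ (four solutions, without zeros);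
\item $\xi=1$: $x_2=0$ and $x_1,x_3,x_4\in\{\pm1\}$ with product $-1$ (four solutions);
\item $\xi=0$: $x_2=-1$ and $x_1=x_3=x_4=0$ (one solution).
\end{itemize}
The positive solution is $x_1=x_3=x_4=2$, $x_2=3$, and it dominates the others, as Theorem~\ref{thm:B}(2) asserts. The weights $\varpi_1,\varpi_3,\varpi_4$ have level $1$ and represent the three nontrivial classes of $P/\Lambda\cong(\mathbb Z/2)^2$, and $\varpi_2=\theta$ has level $2$. So $P^2_+\cap\Lambda=\{0,\,2\varpi_1,\,2\varpi_3,\,2\varpi_4,\,\varpi_2\}$, and Theorem~\ref{thm:B}(3) produces five distinct solutions, among them the four with $\xi=4$. In the usual orthonormal coordinates $\rho=(3,2,1,0)$, $\varpi_2=(1,1,0,0)$, and the weights of $V(\varpi_1)$ are the eight vectors $\pm(1,0,0,0),\dots,\pm(0,0,0,1)$. By \eqref{eq:W1}, $x_1=2\sum_{p=1}^4\cos(\pi y_p/4)$ for $y=\mu+\rho$. For $\mu=0$ this gives $x_1=2$. For $\mu=\varpi_2$ we have $y=(4,3,1,0)$ and $x_1=2\,(-1-\frac{\sqrt2}2+\frac{\sqrt2}2+1)=0$, so the fifth solution is the one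 with $\xi=0$. Thus the solutions in Theorem~\ref{thm:B}(3) may have zeros, and the four solutions with $\xi=1$ are not of that form: the hypothesis that $R$ has no zeros cannot be omitted.
\end{example}

\begin{thebibliography}{9}

\bibitem{Chari} Chari, \emph{IMRN} (2001).

\bibitem{Gleitz} Anne-Sophie Gleitz, \emph{On the KNS Conjecture in type $E$}, arXiv:1307.2738 (2013).

\bibitem{Hernandez} Hernandez, \emph{J. reine angew. Math.} 596 (2006).

\bibitem{Nakajima} Nakajima, \emph{Represent. Theory} 7 (2003).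

\end{thebibliography}
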